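# Von Neumann's inequality without a Hilbert space representation

## 1. An element that every Hilbert space representation annihilates

**Theorem 1.** (a) There are a commutative unital Banach algebra $\mathcal A$ satisfying von Neumann's inequality and an element $e\in\mathcal A$, $e\neq 0$, such that $\pi(e)=0$ for every continuous homomorphism $\pi:\mathcal A\to B(H)$ and every Hilbert space $H$. In particular $\mathcal A$ has no isometric (nor even bicontinuous) representation.

(b) There is a commutative example of dimension $436$ that satisfies von Neumann's inequality and has no isometric representation.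

**Theorem 2.** For every $k\ge 2$ there is a commutative algebra $\mathcal A$ as in Theorem 1(a) such that any $k$ elements of $\mathcal A$ lie in a finite-dimensional unital subalgebra that is isometrically representable. Hence $\mathcal A$ satisfies the $k$-variable inequality
$$(V_k)\qquad \|P(a_1,\dots,a_k)\|\le \sup\{\|P(T_1,\dots,T_k)\| : T_i \text{ Hilbert space contractions}\}\qquad (\|a_i\|\le 1)$$
for all noncommutative polynomials $P$ in $k$ variables.

**Theorem 3 (essentially known, due to Dixon).** A unital Banach algebra has a unital isometric representation if and only if it satisfies $(V_k)$ for all $k$. By Theorem 2, "all $k$" cannot be replaced by any fixed $k$.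

Here a *representation* is an algebra homomorphism into $B(H)$, the algebra of bounded operators on some Hilbert space $H$. All spaces are complex, and inner products are linear in the first variable.

## 2. Von Neumann's inequality and its relatives in $k$ variables

**Definition.** A unital Banach algebra $\mathcal A$ *satisfies von Neumann's inequality* if for all $a\in\mathcal A$ with $\|a\|\le1$ and every polynomial $p$,
$$\|p(a)\|\le\|p\|_\infty,\qquad \|p\|_\infty=\sup\{|p(z)|:|z|\le1\}. \tag{1}$$

Von Neumann's theorem says that $B(H)$ satisfies (1) for every Hilbert space $H$. A subalgebra of $B(H)$ containing the identity inherits (1), and so does every Banach algebra that is *isometrically representable*, meaning that it admits a unital isometric homomorphism into some $B(H)$. It has been conjectured that the converse holds, that is, that (1) already forces an isometric representation. The question is taken from Vern I. Paulsen and James P. Solazzo, "Interpolation and Balls in $\mathbb C^k$", arXiv:math/0604497 (2006). Theorem 1 says that the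 converse is false. In part (a) it is false even when the representation is only required to be continuous and injective.

**Example (the inequality can fail).** Let $\mathcal D=\mathbb C\oplus\mathbb C\varepsilon$ with $\varepsilon^2=0$ and norm $\|\lambda+\mu\varepsilon\|=|\lambda|+|\mu|$. This is a unital Banach algebra. Consider $\varphi(z)=\frac{1+2z}{2+z}$. Since $|2+z|^2-|1+2z|^2=3(1-|z|^2)$, we have $|\varphi|\le1$ on the closed disc. Moreover $\varphi(0)=\frac12$ and $\varphi'(0)=\frac34$. The Taylor polynomials $p_N$ of $\varphi$ converge uniformly on the closed disc, because the radius of convergence is $2$, so $\limsup_N\|p_N\|_\infty\le1$. But $p_N(\varepsilon)=\frac12+\frac34\varepsilon$ for $N\ge1$, and this has norm $\frac54$. So (1) fails for $a=\varepsilon$. If instead $\lambda+\mu\varepsilon$ is given the operator norm of $\begin{pmatrix}\lambda&\mu\\0&\lambda\end{pmatrix}$, then (1) holds by von Neumann's theorem.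

The inequality $(V_1)$ is the same as (1): the supremum of $\|p(T)\|$ over contractions $T$ is at most $\|p\|_\infty$ by von Neumann's theorem, and at least $\|p\|_\infty$ because each scalar $z$ with $|z|\le1$ is a contraction. Also $(V_k)$ implies $(V_j)$ for $j\le k$, since a polynomial in $j$ variables is a polynomial in $k$ variables. So Theorems 2 and 3 bracket the situation. All the inequalities $(V_k)$ together characterize representability, while no single one does.

Besides von Neumann's theorem we shall use Hahn–Banach, the Riesz representation theorem in Hilbert space, the Riesz–Thorin interpolation theorem, and two further textbook facts.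

* *Auerbach bases.* Every normed space of finite dimension $m\ge1$ has a basis $u_1,\dots,u_m$ of unit vectors whose coordinate functionals have norm one. Consequently
$$\max|\alpha_i|\le\Big\|\sum\alpha_iu_i\Big\|\le\sum|\alpha_i| . \tag{2}$$
 For instance the standard basis of $\ell_1^m$ is one.
* *Functionals on $C^*$-algebras.* If $\varphi$ is a functional of norm one on a unital $C^*$-algebra $\mathcal B$, there are a unital $*$-representation $\sigma$ of $\mathcal B$ on a Hilbert space and vectors $\xi,\eta$ of norm at most one with $\varphi(x)=\langle\sigma(x)\xi,\eta\rangle$ for all $x\in\mathcal B$. This is used only for Theorem 3.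

A norm on a vector space is called *Hilbertian* if it comes from an inner product.

## 3. Products landing in a line, and Fourier matrices

We want an algebra in which every representation is forced to kill some $e\ne0$. Products are the only thing that a homomorphism has to respect, so we take the simplest products that carry information. Let $X\neq0$ be a Banach space, let $b:X\times X\to\mathbb C$ be a symmetric bilinear form, and put $\mathcal A=\mathbb C\oplus X\oplus\mathbb C$ with
$$(\lambda,x,y)(\mu,x',y')=(\lambda\mu,\ \lambda x'+\mu x,\ \lambda y'+\mu y+b(x,x')). \tag{3}$$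
The unit is $1=(1,0,0)$; put $e=(0,0,1)$, and write $x$ for $(0,x,0)$. Let $R=0\oplus X\oplus\mathbb C$. Products of two elements of $R$ lie in $\mathbb Ce$, and $Re=eR=0$, so all triple products in $R$ vanish. Hence (3) is associative on $R$, and $\mathcal A$ is $R$ with a unit adjoined. The algebra is commutative since $b$ is symmetric. In it, $xx'=b(x,x')e$.

If $\pi$ is a representation on $H$ and $h,h'\in H$, then
$$b(x,x')\,\langle\pi(e)h,h'\rangle=\langle\pi(x')h,\ \pi(x)^*h'\rangle .$$
So if $\pi(e)\neq0$, a multiple of $b$ is an inner product of a vector depending on $x'$ with a vector depending on $x$. Bounded bilinear forms on Banach spaces need not look like that, and here is a quantitative test.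

For $n\ge1$ let $F=(F_{jl})_{j,l=1}^n$ with $F_{jl}=e^{2\pi i jl/n}$. Then $|F_{jl}|=1$ and $F/\sqrt n$ is unitary.

**Lemma 4.** Let $\mathcal A$ be a Banach algebra containing $e_1,\dots,e_n,e_1',\dots,e_n'$ of norm at most one and an element $e$ such that $e_je_l'=\gamma F_{jl}\,e$ for all $j,l$, where $\gamma>0$. Then every bounded homomorphism $\pi:\mathcal A\to B(H)$ satisfies
$$\|\pi(e)\|\le\gamma^{-1}\|\pi\|^2\,n^{-1/2}.$$

*Proof.* For unit vectors $h,h'\in H$ put $\alpha_l=\pi(e_l')h$ and $\beta_j=\pi(e_j)^*h'$; these have norm at most $\|\pi\|$. Applying $\pi$ to the relation gives $\gamma F_{jl}\langle\pi(e)h,h'\rangle=\langle\alpha_l,\beta_j\rangle$. Multiply by $\overline{F_{jl}}$ and sum over all $n^2$ pairs. By Cauchy–Schwarz,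
$$\gamma n^2|\langle\pi(e)h,h'\rangle|=\Big|\sum_j\Big\langle\sum_l\overline{F_{jl}}\alpha_l,\beta_j\Big\rangle\Big|\le\Big(\sum_j\Big\|\sum_l\overline{F_{jl}}\alpha_l\Big\|^2\Big)^{1/2}\Big(\sum_j\|\beta_j\|^2\Big)^{1/2}.$$
Since $\sum_j\overline{F_{jl}}F_{jl'}=n\delta_{ll'}$, the first factor equals $\big(n\sum_l\|\alpha_l\|^2\big)^{1/2}\le n\|\pi\|$. The second is at most $\sqrt n\,\|\pi\|$. So $\gamma n^2|\langle\pi(e)h,h'\rangle|\le n^{3/2}\|\pi\|^2$; take the supremum over $h,h'$. $\square$

**Example ($n=2$, by hand).** Here $F=\begin{pmatrix}-1&1\\1&1\end{pmatrix}$. If $\|\pi\|\le1$, the sum is $\langle\alpha_2-\alpha_1,\beta_1\rangle+\langle\alpha_1+\alpha_2,\beta_2\rangle$, which is at most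
$$\|\alpha_2-\alpha_1\|+\|\alpha_1+\alpha_2\|\le\sqrt2\,\big(2\|\alpha_1\|^2+2\|\alpha_2\|^2\big)^{1/2}\le2\sqrt2$$
by the parallelogram law. Hence $4\gamma\|\pi(e)\|\le2\sqrt2$. If $\|e\|=1$ and $\gamma>1/\sqrt2$, then $\pi$ cannot be isometric.

So we need $X$ and $b$ for which $\gamma$ is much larger than $n^{-1/2}$, and a norm on (3) for which von Neumann's inequality holds. How large $\gamma$ can be depends on $X$. Suppose $e_j,e_l'$ are the unit basis vectors of the two summands of $\ell_p^n\oplus_p\ell_p^n$ and $|b(x,x')|\le\|x\|\|x'\|$. For $p=2$ the bound on $b$ forces $\gamma\|F\|=\gamma\sqrt n\le1$, and Lemma 4 says nothing useful. For $p=1$ there is no such restriction. We can take $\gamma=1$, because all entries of $F$ have modulus one.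

## 4. A norm read off from three-by-three matrices

This section constructs the norm. The guide is that (3) can be imitated by upper triangular operator matrices. For a Hilbert space $K$, $v,w\in K$ and $\lambda,y\in\mathbb C$, let $M=M(\lambda,w,v,y)$ act on $\mathbb C\oplus K\oplus\mathbb C$ by
$$M(\xi,\eta,\zeta)=(\lambda\xi+\langle\eta,w\rangle+y\zeta,\ \lambda\eta+\zeta v,\ \lambda\zeta),\qquad M=\begin{pmatrix}\lambda&w^*&y\\0&\lambda&v\\0&0&\lambda\end{pmatrix}.$$
Multiplying out,
$$M(\lambda,w,v,y)\,M(\mu,w',v',y')=\begin{pmatrix}\lambda\mu&\lambda w'^*+\mu w^*&\lambda y'+\langle v',w\rangle+\mu y\\0&\lambda\mu&\lambda v'+\mu v\\0&0&\lambda\mu\end{pmatrix}. \tag{4}$$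
This matches (3) as soon as $\langle v',w\rangle$ plays the role of $b(x,x')$.

**Lemma 5.** If $\|v\|=\|w\|=r$ and $\langle v,w\rangle=\beta$, then $\|M\|$ depends only on $\lambda,y,r,\beta$. Write $\|M\|=g(\lambda,y,r,\beta)$; this is defined for all $\lambda,y\in\mathbb C$, $r\ge 0$ and $|\beta|\le r^2$. If $|\beta|\le r^2$ and $r\le r'$, then
$$g(\lambda,y,r,\beta)\le g(\lambda,y,r',\beta).$$
Moreover
$$\max(|\lambda|,|y|,r)\le g(\lambda,y,r,\beta)\le|\lambda|+|y|+r,\qquad g(0,0,r,\beta)=r .$$

*Proof.* **Step 1: $g$ is well defined.** The subspace $G=\mathbb C\oplus\operatorname{span}\{v,w\}\oplus\mathbb C$ is invariant under $M$. On its orthogonal complement, which consists of the $(0,\eta,0)$ with $\eta\perp v,w$, $M$ is $\lambda I$. So $G$ reduces $M$, and the norm of $M$ on $G$ is at least $|\lambda|$ because $M(1,0,0)=(\lambda,0,0)$. Hence $\|M\|=\|M|_G\|$. If $(v_1,w_1)$ in another Hilbert space has the same Gram matrix as $(v,w)$, there is a unitary $U:\operatorname{span}\{v,w\}\to\operatorname{span}\{v_1,w_1\}$ with $Uv=v_1$, $Uw=w_1$, and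 $1\oplus U\oplus1$ carries $M(\lambda,w,v,y)|_G$ to the corresponding restriction of $M(\lambda,w_1,v_1,y)$. Finally, each admissible $(r,\beta)$ occurs. For $r>0$ take $v=(r,0)$ and $w=\big(\bar\beta/r,\sqrt{r^2-|\beta|^2/r^2}\big)$ in $\mathbb C^2$; for $r=0$ take $v=w=0$.

**Step 2: monotonicity in $r$ with $\beta$ fixed.** Put $s^2=r'^2-r^2$, $v'=(v,s,0)$, $w'=(w,0,s)$ in $K\oplus\mathbb C^2$. Then $\|v'\|=\|w'\|=r'$, and $\langle v',w'\rangle=\beta$ because the added parts are orthogonal. The operator $M(\lambda,w,v,y)$ is the compression of $M(\lambda,w',v',y)$ to $\mathbb C\oplus K\oplus\mathbb C$: apply the big matrix to $(\xi,(\eta,0,0),\zeta)$ and drop the two new coordinates. A compression does not increase the norm.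

**Step 3: the bounds.** The entries $\lambda$, $y$ and $v$ of $M$ have norms $|\lambda|,|y|,r$, and an entry has norm at most $\|M\|$. Next, $M(0,w,v,0)(\xi,\eta,\zeta)=(\langle\eta,w\rangle,\zeta v,0)$ has squared norm $|\langle\eta,w\rangle|^2+|\zeta|^2r^2\le r^2(\|\eta\|^2+|\zeta|^2)$. So $g(0,0,r,\beta)\le r$, and equality holds by the lower bound. Writing $M$ as the sum of $\lambda I$, the matrix with the single entry $y$, and $M(0,w,v,0)$ gives the upper bound. $\square$

When the norm on $X$ is Hilbertian, (4) can be realized on the nose.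

**Lemma 6.** Let $E\ne0$ be a Hilbert space with norm $r$, and let $b$ be a symmetric bilinear form on $E$ with $|b(x,x')|\le r(x)r(x')$. Then there are a Hilbert space $K$, a linear map $v:E\to K$ and a conjugate-linear map $w:E\to K$ with
$$\|v(x)\|=\|w(x)\|=r(x),\qquad\langle v(x'),w(x)\rangle=b(x,x').$$
Consequently $\rho(\lambda,x,y)=M(\lambda,w(x),v(x),y)$ is a unital homomorphism of the algebra $\mathbb C\oplus E\oplus\mathbb C$ with product (3), and $\|\rho(\lambda,x,y)\|=g(\lambda,y,r(x),b(x,x))$.

*Proof.* **Step 1: write $b$ with the inner product.** For fixed $x$, $x'\mapsto b(x,x')$ is a bounded linear functional, so there is a unique $Tx\in E$ with $b(x,x')=\langle x',Tx\rangle$. The map $T$ is conjugate-linear since $b$ is linear in $x$. From $r(Tx)^2=b(x,Tx)\le r(x)r(Tx)$ we get $r(Tx)\le r(x)$.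

**Step 2: repair the length of $Tx$.** The vectors $x$ and $Tx$ have the right inner products, but $Tx$ may be too short. The form $h(x,x')=\langle x,x'\rangle-\langle Tx',Tx\rangle$ is sesquilinear (the second term is linear in $x$, since $T$ is conjugate-linear and stands in the conjugate-linear slot). It is bounded, and positive semidefinite by Step 1. Hence $h(x,x')=\langle Px,x'\rangle$ with a bounded operator $P\ge0$. Let $J$ be an antiunitary map of $E$, for instance coordinatewise conjugation in an orthonormal basis, and put $D=JP^{1/2}$. Then $D$ is conjugate-linear and $r(Dx)^2=\langle Px,x\rangle=r(x)^2-r(Tx)^2$.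

**Step 3: assemble.** In $K=E\oplus E$ put $v(x)=(x,0)$ and $w(x)=(Tx,Dx)$. Then $\|w(x)\|^2=r(Tx)^2+r(Dx)^2=r(x)^2$ and $\langle v(x'),w(x)\rangle=\langle x',Tx\rangle=b(x,x')$. Since $x\mapsto w(x)^*$ is linear, $\rho$ is linear. It is unital, and by (4) and (3) it is multiplicative. The norm formula is Lemma 5. $\square$

So if $X$ is a Hilbert space and $|b(x,x')|\le\|x\|\|x'\|$, then $\mathcal A$ with norm $g(\lambda,y,\|x\|,b(x,x))$ is isometrically representable. No counterexample arises there. The smallest instance is $X=\mathbb C$, $b(x,x')=\beta xx'$ with $|\beta|\le1$.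

This suggests using the same formula for every Banach space $X$ with $|b(x,x')|\le\|x\|\|x'\|$:
$$\|(\lambda,x,y)\|:=g(\lambda,y,\|x\|,b(x,x)). \tag{5}$$
It is well defined since $|b(x,x)|\le\|x\|^2$. For a subspace $E\subseteq X$ let $\mathcal A_E=\mathbb C\oplus E\oplus\mathbb C$, a unital subalgebra of $\mathcal A$. If $x\neq0$, then on the line $E=\mathbb Cx$ the norm of $X$ is Hilbertian. So Lemma 6 represents $\mathcal A_{\mathbb Cx}$ with $\|\rho(a)\|$ equal to (5). The algebra $\mathcal A_{\mathbb Cx}$ contains $(\lambda,x,y)$ and all polynomials in it. Thus (1) holds for each single element, *for free, for every $X$ and $b$*. What is left is whether (5) is a submultiplicative norm, and this is a question about pairs of elements.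

## 5. Over $\ell_1$ the triangle inequality fails at the identity

By Section 3 the best space for the obstruction is $X=\ell_1^n\oplus_1\ell_1^n$. There $b(e_j,e_l')=\gamma F_{jl}$, and $b$ vanishes on pairs of basis vectors from the same copy. Does (5) define a norm? We test it near the unit.

For an operator $A$ on a finite-dimensional Hilbert space, $\|I+tA\|^2$ is the largest eigenvalue of $I+t(A+A^*)+t^2A^*A$. So as $t\to0^+$
$$\|I+tA\|=1+t\,\mu(A)+O(t^2),\qquad\mu(A)=\max_{\|h\|=1}\operatorname{Re}\langle Ah,h\rangle .$$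
Take $A=M(0,w,v,0)$ with $\|v\|=\|w\|=r$, $\langle v,w\rangle=\beta$ and $K$ finite-dimensional. For a unit vector $(\xi,\eta,\zeta)$,
$$\operatorname{Re}\langle A(\xi,\eta,\zeta),(\xi,\eta,\zeta)\rangle=\operatorname{Re}\big(\langle\eta,w\rangle\bar\xi+\zeta\langle v,\eta\rangle\big)=\operatorname{Re}\langle\eta,\ \xi w+\zeta v\rangle .$$
With $s^2=|\xi|^2+|\zeta|^2$, the maximum over $\eta$ with $\|\eta\|^2=1-s^2$ is $\sqrt{1-s^2}\,\|\xi w+\zeta v\|$, and
$$\|\xi w+\zeta v\|^2=r^2s^2+2\operatorname{Re}(\zeta\bar\xi\beta)\le s^2(r^2+|\beta|),$$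
with equality for $|\xi|=|\zeta|$ and suitable phases. Maximizing $s\sqrt{1-s^2}$ gives $\mu(A)=\frac12\sqrt{r^2+|\beta|}$. Therefore
$$f(x):=\lim_{t\to0^+}\frac{\|(1,tx,0)\|-1}{t}=\tfrac12\sqrt{\|x\|^2+|b(x,x)|}. \tag{6}$$
If (5) satisfies the triangle inequality and homogeneity, then from $(1,t(x+x'),0)=\frac12(1,2tx,0)+\frac12(1,2tx',0)$ we get $f(x+x')\le f(x)+f(x')$.

In the $\ell_1$ example take $x=e_1$ and $x'=e_1'$. Then $b(x,x)=b(x',x')=0$ and $b(x,x')=\gamma F_{11}$ has modulus $\gamma$, so
$$f(x)=f(x')=\tfrac12,\qquad f(x+x')=\tfrac12\sqrt{4+2\gamma}>1 .$$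
So (5) is not a norm, for any $\gamma>0$, however small. The reason is visible. In $\ell_1$ the segment from $e_1$ to $e_1'$ lies in the unit sphere, so $\|x+x'\|=\|x\|+\|x'\|$ leaves no room for the extra term $|b(x+x',x+x')|$ in (6). If the unit ball of $X$ is curved in a quantitative way, then the triangle inequality in $X$ has slack, and a *small* $b$ may fit into it. The spaces $\ell_p$ with $1<p<2$ are curved, and they are still not Hilbert spaces.

## 6. Curvature of $\ell_p$ for $1<p<2$

**Definition.** A Banach space $X$ satisfies $(UC_\kappa)$, $0<\kappa\le1$, if for all $u,v\in X$ and $\theta\in[0,1]$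
$$\|(1-\theta)u+\theta v\|^2\le(1-\theta)\|u\|^2+\theta\|v\|^2-\kappa\,\theta(1-\theta)\|u-v\|^2 . \tag{7}$$

A Hilbert space satisfies (7) with $\kappa=1$, with equality (expand both sides). The space $\ell_1^2$ satisfies it for no $\kappa$. With $u=(1,0)$, $v=(0,1)$, $\theta=\frac12$, the left side is $1$ and the right side is $1-\kappa$.

**Lemma 7.** For $1<p<2$, complex $\ell_p$ (finite or countable index set) satisfies $(UC_{p-1})$.

*Proof.* **Step 1: reduction to nonvanishing coordinates, so that we may differentiate.** Both sides of (7) are continuous in $u,v$, and finitely supported vectors are dense, so we may take $u,v\in\mathbb C^N$. The pairs with $u_i,v_i$ linearly independent over $\mathbb R$ for each $i$ are dense in $\mathbb C^N\times\mathbb C^N$, so we may assume this too. Then $f(t)=(1-t)u+tv$ has no vanishing coordinate for any $t\in\mathbb R$. Put $S=\sum|f_i|^p>0$ and $F=S^{2/p}=\|f\|_p^2$; these are smooth in $t$.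

**Step 2: a lower bound for $F''$.** Let $\varphi_i=|f_i|^2$. Since $f_i''=0$, we have $\varphi_i'=2\operatorname{Re}\bar f_if_i'$ and $\varphi_i''=2|f_i'|^2$. Therefore
$$(\varphi_i^{p/2})''=\tfrac p2\varphi_i^{\frac p2-1}\varphi_i''+\tfrac p2\big(\tfrac p2-1\big)\varphi_i^{\frac p2-2}\varphi_i'^2=p|f_i|^{p-2}|f_i'|^2+p(p-2)|f_i|^{p-4}(\operatorname{Re}\bar f_if_i')^2 .$$
Because $p-2<0$ and $(\operatorname{Re}\bar f_if_i')^2\le|f_i|^2|f_i'|^2$, this is at least $p(p-1)|f_i|^{p-2}|f_i'|^2$. Since $\frac2p-1\ge0$,
$$F''=\tfrac2pS^{\frac2p-1}S''+\tfrac2p\big(\tfrac2p-1\big)S^{\frac2p-2}S'^2\ge2(p-1)\,S^{\frac2p-1}\sum|f_i|^{p-2}|f_i'|^2 .$$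

**Step 3: compare with $\|f'\|_p^2$.** By Hölder with exponents $\frac2p$ and $\frac2{2-p}$,
$$\sum|f_i'|^p=\sum\big(|f_i|^{p-2}|f_i'|^2\big)^{p/2}|f_i|^{p(2-p)/2}\le\Big(\sum|f_i|^{p-2}|f_i'|^2\Big)^{p/2}S^{(2-p)/2}.$$
Raise this to the power $\frac2p$ to get $\|f'\|_p^2\le S^{\frac2p-1}\sum|f_i|^{p-2}|f_i'|^2$. As $f'=v-u$, Step 2 gives $F''\ge2(p-1)\|u-v\|_p^2$.

**Step 4: integrate.** So $G(t)=F(t)-(p-1)\|u-v\|_p^2\,t^2$ is convex. The inequality $G(\theta)\le(1-\theta)G(0)+\theta G(1)$ reads
$$\|f(\theta)\|_p^2\le(1-\theta)\|u\|_p^2+\theta\|v\|_p^2-(p-1)(\theta-\theta^2)\|u-v\|_p^2,$$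
which is (7) with $\kappa=p-1$. $\square$

The next lemma turns curvature into the form that we use. At each point of the unit sphere there is a Hilbert-like expression lying below the norm and touching it there.

**Lemma 8.** Let $X$ satisfy $(UC_\kappa)$, $\|x_0\|=1$, $\psi\in X^*$, $\|\psi\|=1=\psi(x_0)$. Then for all $x\in X$
$$\|x\|^2\ge|\psi(x)|^2+\kappa\|x-\psi(x)x_0\|^2 .$$

*Proof.* Let $\psi(u)=0$ and $0<\theta<1$. Apply (7) to $x_0$ and $x_0+u$. Since $(1-\theta)x_0+\theta(x_0+u)=x_0+\theta u$,
$$1=|\psi(x_0+\theta u)|^2\le\|x_0+\theta u\|^2\le(1-\theta)+\theta\|x_0+u\|^2-\kappa\theta(1-\theta)\|u\|^2 .$$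
Subtract $1$, divide by $\theta$ and let $\theta\to0$ to get $\|x_0+u\|^2\ge1+\kappa\|u\|^2$. If $\psi(x)\neq0$, apply this to $u=\psi(x)^{-1}x-x_0$ and multiply by $|\psi(x)|^2$. If $\psi(x)=0$, the claim is $\|x\|^2\ge\kappa\|x\|^2$, true since $\kappa\le1$. $\square$

## 7. Hilbertian norms that touch the unit ball at a point

Fix $k\ge2$. From now on $X\ne0$ is a Banach space with $(UC_\kappa)$, and the symmetric bilinear form $b$ satisfies
$$|b(x,x')|\le c\,\|x\|\|x'\|,\qquad c=c_k:=\Big(1+\frac{(k-1)^2}{\kappa}\Big)^{-1}<1 . \tag{8}$$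
The algebra $\mathcal A=\mathcal A(X,b)$ has product (3) and carries the function (5).

We want to represent $\mathcal A_E$, for $\dim E\le k$, so that operator norms reproduce (5). Lemma 6 wants a Hilbertian norm $r$ on $E$ that dominates $b$. Lemma 5 says that if $r\le\|\cdot\|$, then the resulting representation is bounded by (5), with equality at every $x$ where $r(x)=\|x\|$. One Hilbertian norm cannot equal $\|\cdot\|$ everywhere, but it is enough to have *one for each point*, and then to take the direct sum of the representations. So for each unit vector $x_0$ we want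
$$r\le\|\cdot\|\ \text{ on }E,\qquad r(x_0)=\|x_0\|,\qquad |b(x,x')|\le r(x)r(x')\ \text{ on }E .$$
In $\ell_1^2$ this is impossible at $x_0=\frac12(e_1+e_2)$ with $r$ a norm. If $r\le\|\cdot\|_1$ and $r(x_0)=1$, the parallelogram law gives $r(e_1-e_2)^2=2r(e_1)^2+2r(e_2)^2-r(e_1+e_2)^2\le4-4=0$. Lemma 8 removes exactly this difficulty.

**Proposition 9.** If $E\subseteq X$ and $0<\dim E\le k$, there is a unital homomorphism $\rho:\mathcal A_E\to B(L)$, $L$ a Hilbert space, with $\|\rho(a)\|=\|a\|$ for all $a\in\mathcal A_E$, where $\|a\|$ is given by (5).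

*Proof.* **Step 1: a Hilbertian norm touching at $x_0$.** Fix a unit vector $x_0\in E$. By Hahn–Banach choose $\psi\in X^*$ with $\|\psi\|=1=\psi(x_0)$. Let $E_0=E\cap\ker\psi$, of dimension $m=\dim E-1\le k-1$. If $m\ge1$, take an Auerbach basis $(u_i)$ of $E_0$ and set $j\big(\sum\alpha_iu_i\big)^2=\frac1m\sum|\alpha_i|^2$, a Hilbertian norm. By (2) and Cauchy–Schwarz,
$$j\Big(\sum\alpha_iu_i\Big)\le\max|\alpha_i|\le\Big\|\sum\alpha_iu_i\Big\|\le\sum|\alpha_i|\le\sqrt m\Big(\sum|\alpha_i|^2\Big)^{1/2}=m\,j\Big(\sum\alpha_iu_i\Big),$$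
so $j\le\|\cdot\|\le(k-1)j$ on $E_0$. If $m=0$, put $j=0$ on $E_0=\{0\}$. For $x\in E$ define
$$r(x)^2=|\psi(x)|^2+\kappa\,j(u)^2,\qquad u=x-\psi(x)x_0\in E_0 .$$
This comes from an inner product, and $r(x)=0$ forces $\psi(x)=0$ and $u=0$, hence $x=0$. So $r$ is a Hilbertian norm on $E$, and $r(x_0)=1$. By Lemma 8, $r(x)^2\le|\psi(x)|^2+\kappa\|u\|^2\le\|x\|^2$.

**Step 2: $r$ dominates $b$.** This is where smallness of $b$ is used. We have
$$\|x\|\le|\psi(x)|+\|u\|\le|\psi(x)|+\frac{k-1}{\sqrt\kappa}\cdot\sqrt\kappa\,j(u)\le\Big(1+\frac{(k-1)^2}{\kappa}\Big)^{1/2}r(x)=c^{-1/2}r(x)$$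
by Cauchy–Schwarz in $\mathbb R^2$. So (8) gives $|b(x,x')|\le c\|x\|\|x'\|\le r(x)r(x')$ on $E$.

**Step 3: the representation attached to $x_0$.** The finite-dimensional space $(E,r)$ is a Hilbert space, and Lemma 6 applies to it. We get a unital homomorphism $\rho_{x_0}$ of $\mathcal A_E$ with
$$\|\rho_{x_0}(\lambda,x,y)\|=g(\lambda,y,r(x),b(x,x))\le g(\lambda,y,\|x\|,b(x,x))=\|(\lambda,x,y)\|,$$
the inequality by monotonicity in Lemma 5, since $|b(x,x)|\le r(x)^2$ and $r(x)\le\|x\|$. If $x\in\mathbb Cx_0$, then $r(x)=\|x\|$ and equality holds.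

**Step 4: all points at once.** Let $\rho=\bigoplus\rho_{x_0}$ over all unit vectors $x_0\in E$. By Step 3 it is a bounded-operator-valued unital homomorphism with $\|\rho(a)\|\le\|a\|$. For $a=(\lambda,x,y)$ with $x\ne0$ the summand $x_0=x/\|x\|$ gives equality; if $x=0$, every summand does. $\square$

**Corollary 10.** $(\mathcal A,\|\cdot\|)$ is a commutative unital Banach algebra. Any $k$ of its elements lie in a finite-dimensional unital subalgebra that is isometrically representable. Hence $\mathcal A$ satisfies $(V_k)$ and, in particular, von Neumann's inequality. Moreover $\|(0,x,0)\|=\|x\|$ and $\|e\|=1$.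

*Proof.* Let $a_i=(\lambda_i,x_i,y_i)$, $1\le i\le k$. Choose a nonzero subspace $E\supseteq\operatorname{span}\{x_i\}$ of dimension at most $k$; this is possible since $X\ne0$. All $a_i$ lie in $\mathcal A_E$, which has dimension at most $k+2$.

Homogeneity involves one element, and the triangle inequality and submultiplicativity involve two. Since $k\ge2$, all of these take place inside some $\mathcal A_E$ as in Proposition 9, where $\|\cdot\|$ is the operator norm transported by a homomorphism. So they hold. By Lemma 5,
$$\max(|\lambda|,\|x\|,|y|)\le\|(\lambda,x,y)\|\le|\lambda|+\|x\|+|y| .$$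
Hence $\|\cdot\|$ is definite, is equivalent to the sum norm on $\mathbb C\oplus X\oplus\mathbb C$, and is complete. The element $1$ is sent to the identity, so $\|1\|=1$. By Lemma 5, $\|(0,x,0)\|=g(0,0,\|x\|,b(x,x))=\|x\|$, and $\|e\|=g(0,1,0,0)$ lies between $1$ and $1$.

Now $\rho$ on $\mathcal A_E$ is a unital isometric representation. If $\|a_i\|\le1$, the $\rho(a_i)$ are contractions, and for a noncommutative polynomial $P$ we have $\|P(a_1,\dots,a_k)\|=\|P(\rho(a_1),\dots,\rho(a_k))\|$. This is at most the supremum in $(V_k)$. For one element, von Neumann's theorem applied to $\rho(a)$ gives (1). $\square$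

## 8. The Fourier form on $\ell_p$, and Theorems 1 and 2

It remains to choose $X$ and $b$ so that (8) holds and Lemma 4 bites. Let $1<p<2$, $q=p/(p-1)>2$, $\kappa=p-1$, and $c=c_k$ as in (8).

**Step 1: the size of the Fourier matrix from $\ell_p$ to $\ell_q$.** This tells us how large $\gamma$ may be. We have $\|F:\ell_2^n\to\ell_2^n\|=\sqrt n$, as $F/\sqrt n$ is unitary, and $\|F:\ell_1^n\to\ell_\infty^n\|=1$, as the entries have modulus one. With $\vartheta=2/q$,
$$\frac{1-\vartheta}1+\frac\vartheta2=1-\frac1q=\frac1p,\qquad\frac{1-\vartheta}\infty+\frac\vartheta2=\frac1q,$$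
so Riesz–Thorin gives $\|F:\ell_p^n\to\ell_q^n\|\le1^{1-\vartheta}(\sqrt n)^{\vartheta}=n^{1/q}$. For $B(s,t)=\sum_{j,l}F_{jl}s_jt_l$, Hölder gives
$$|B(s,t)|\le\|s\|_p\|Ft\|_q\le n^{1/q}\|s\|_p\|t\|_p .$$

**Step 2: the finite-dimensional pairs $(X_n,b_n)$.** On $X_n=\ell_p^n\oplus_p\ell_p^n=\ell_p^{2n}$ put
$$b_n((s,t),(s',t'))=c\,n^{-1/q}\big(B(s,t')+B(s',t)\big).$$
It is symmetric. By Step 1, Cauchy–Schwarz, and $\|\cdot\|_{\ell_2}\le\|\cdot\|_{\ell_p}$ (as $p\le2$), with $x=(s,t)$, $x'=(s',t')$ and all norms on $s,t,s',t'$ in $\ell_p^n$,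
$$|b_n(x,x')|\le c\big(\|s\|\|t'\|+\|t\|\|s'\|\big)\le c\big(\|s\|^2+\|t\|^2\big)^{1/2}\big(\|s'\|^2+\|t'\|^2\big)^{1/2}\le c\|x\|\|x'\| .$$

**Step 3: all $n$ in one space.** Let $X_\infty$ be the $\ell_p$-sum of all $X_n$, $n\ge1$; it is isometric to $\ell_p$. Put $b_\infty(x,x')=\sum_nb_n(x_n,x_n')$. The series converges absolutely and, again because $p\le2$,
$$|b_\infty(x,x')|\le c\sum\|x_n\|\|x_n'\|\le c\Big(\sum\|x_n\|^2\Big)^{1/2}\Big(\sum\|x_n'\|^2\Big)^{1/2}\le c\|x\|\|x'\| .$$
By Lemma 7, $X_n$ and $X_\infty$ satisfy $(UC_{p-1})$. So Corollary 10 applies to $\mathcal A(X_n,b_n)$ and to $\mathcal A(X_\infty,b_\infty)$.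

**Proposition 11.** If $\pi$ is a bounded homomorphism of $\mathcal A(X_n,b_n)$, or of $\mathcal A(X_\infty,b_\infty)$ (then for every $n$), into $B(H)$, then
$$\|\pi(e)\|\le c^{-1}\|\pi\|^2\,n^{-(\frac12-\frac1q)} .$$

*Proof.* Let $e_j$ and $e_l'$ $(1\le j,l\le n)$ be the unit basis vectors of the first and the second copy of $\ell_p^n$ in $X_n$, viewed in $\mathcal A$. By Corollary 10 they have norm one in $\mathcal A$. The product is
$$e_je_l'=b_n(e_j,e_l')\,e=c\,n^{-1/q}\big(B(e_j,e_l)+B(0,0)\big)e=c\,n^{-1/q}F_{jl}\,e,$$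
where $e_l$ in $B(e_j,e_l)$ denotes the basis vector of $\ell_p^n$. So Lemma 4 applies with $\gamma=c\,n^{-1/q}$. $\square$

*Proof of Theorems 1(a) and 2.* Let $k\ge2$ and $\mathcal A=\mathcal A(X_\infty,b_\infty)$ with $c=c_k$. Corollary 10 gives that $\mathcal A$ is a commutative unital Banach algebra, the statement about $k$ elements, $(V_k)$, and von Neumann's inequality. If $\pi:\mathcal A\to B(H)$ is a continuous homomorphism, let $n\to\infty$ in Proposition 11. Since $q>2$, the exponent $\frac12-\frac1q$ is positive, so $\pi(e)=0$, although $\|e\|=1$. Hence no continuous representation is injective; in particular none is isometric or bicontinuous. This proves Theorem 2, and its case $k=2$ gives Theorem 1(a). $\square$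

*Proof of Theorem 1(b).* Take $k=2$, $p=\frac65$, so $q=6$, $\kappa=\frac15$ and $c=(1+5)^{-1}=\frac16$. Let $n=217$ and $\mathcal A=\mathcal A(X_{217},b_{217})$, of dimension $1+2\cdot217+1=436$. It is commutative and satisfies von Neumann's inequality by Corollary 10. If $\pi$ were an isometric representation, then $\|\pi\|=1$, and Proposition 11 with $\frac12-\frac16=\frac13$ would give
$$1=\|e\|=\|\pi(e)\|\le6\cdot217^{-1/3}<1,$$
because $217>216=6^3$. This is a contradiction. $\square$

The proof balances two requirements. At $p=1$ the exponent $\frac12-\frac1q$ is largest, but $\kappa=p-1$ vanishes, and Section 5 shows that (5) is then not a norm. At $p=2$ we have $\kappa=1$, but $\frac12-\frac1q=0$, and Lemma 6 represents the algebra isometrically. Every $p$ strictly between works.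

## 9. All the inequalities $(V_k)$ together: Theorem 3

The characterization is due to P. G. Dixon, *Varieties of Banach algebras*, Quart. J. Math. 27 (1976). The proof realizes $\mathcal A$ as a quotient of an operator algebra, and then needs to know that such quotients are again operator algebras. That is a theorem of Cole, Lumer and Bernard; see Blecher–Le Merdy, *Operator Algebras and Their Modules*, Prop. 2.3.4. We include a proof in the unital case, which is what we need.

**Lemma 12.** Let $\mathcal O\subseteq B(G)$ be a norm-closed subalgebra containing the identity, and let $\mathcal J\neq\mathcal O$ be a closed two-sided ideal. Then $\mathcal O/\mathcal J$ has a unital isometric representation.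

*Proof.* **Step 1: a functional that sees one coset.** It suffices to find, for each $a\in\mathcal O\setminus\mathcal J$, a unital contractive homomorphism $\pi_a$ of $\mathcal O$ into some $B(L_a)$, vanishing on $\mathcal J$, with $\|\pi_a(a)\|\ge\|a+\mathcal J\|$. Indeed, a contractive homomorphism that kills $\mathcal J$ satisfies $\|\pi_a(x)\|=\|\pi_a(x+z)\|\le\|x+z\|$ for all $z\in\mathcal J$, so $\|\pi_a(x)\|\le\|x+\mathcal J\|$. Hence the direct sum of all $\pi_a$ induces a unital isometric representation of $\mathcal O/\mathcal J$. Fix $a$. By Hahn–Banach there is $\varphi\in\mathcal O^*$ with $\|\varphi\|=1$, $\varphi|_{\mathcal J}=0$ and $\varphi(a)=\|a+\mathcal J\|$. Extend $\varphi$ to $B(G)$ with norm one and write $\varphi(x)=\langle\sigma(x)\xi,\eta\rangle$ as in Section 2, with $\|\xi\|,\|\eta\|\le1$.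

**Step 2: cut down to a space where $\mathcal J$ acts as zero.** Let $E=\overline{\sigma(\mathcal O)\xi}$ and $N=\overline{\sigma(\mathcal J)\xi}\subseteq E$. Both are invariant under $\sigma(\mathcal O)$, and $\xi\in E$. Let $L=E\ominus N$, let $Q$ be the projection onto $L$, and put $\pi(x)=Q\sigma(x)|_L$ for $x\in\mathcal O$. This is contractive, and $\pi(1)=I$. It is multiplicative: for $h\in L$ we have $\sigma(x')h\in E$, so $\sigma(x')h=Q\sigma(x')h+n$ with $n\in N$. Then $\sigma(x)n\in N$ is killed by $Q$, so $Q\sigma(x)\sigma(x')h=Q\sigma(x)Q\sigma(x')h$. If $x\in\mathcal J$, then $\sigma(x)\sigma(\mathcal O)\xi\subseteq\sigma(\mathcal J)\xi$, so $\sigma(x)E\subseteq N$ and $\pi(x)=0$.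

**Step 3: $\pi$ still sees $a$.** Since $\langle\sigma(z)\xi,\eta\rangle=\varphi(z)=0$ for $z\in\mathcal J$, $\eta\perp N$. Write $\xi=Q\xi+\xi_N$ with $\xi_N\in N$. Then $\sigma(a)\xi_N\in N$ is orthogonal to $\eta$, and $\sigma(a)Q\xi\in E$ differs from $Q\sigma(a)Q\xi$ by an element of $N$. Hence
$$\|a+\mathcal J\|=\langle\sigma(a)\xi,\eta\rangle=\langle Q\sigma(a)Q\xi,\eta\rangle=\langle\pi(a)Q\xi,Q\eta\rangle\le\|\pi(a)\| .$$
So $\pi_a=\pi$ is as required. $\square$

*Proof of Theorem 3.* **Step 1: necessity.** If $\pi$ is a unital isometric representation of $\mathcal A$ and $\|a_i\|\le1$, the $\pi(a_i)$ are contractions and $\|P(a_1,\dots,a_k)\|=\|P(\pi(a_1),\dots,\pi(a_k))\|$. This is at most the supremum in $(V_k)$.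

**Step 2: a universal operator algebra.** For sufficiency, suppose $\mathcal A$ satisfies all $(V_k)$. We may assume $\mathcal A\neq0$. We build an operator algebra with one contraction for each element of the unit ball of $\mathcal A$ and no relations beyond those that all contractions obey. Let $\mathcal F$ be the free unital algebra on symbols $t_a$, $a\in\mathcal A$, $\|a\|\le1$, and let
$$\|P\|_u=\sup\|P((T_a))\|$$
over families of contractions $T_a$ on Hilbert spaces. This is at most the sum of the moduli of the coefficients of $P$, hence finite. It is enough to use families on $\ell_2$. Indeed $P$ involves finitely many symbols. Given a family and a unit vector $h$, the closed subspace generated by $h$ under the finitely many operators occurring in $P$ is separable and invariant under them. Restrict these operators to it, and replace all other $T_a$ by $0$. Then $\|P((T_a))h\|$ is unchanged. A separable Hilbert space embeds in $\ell_2$, and extending the operators by $0$ on the orthogonal complement does not decrease the norm of $P((T_a))$. The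 families of contractions on $\ell_2$ indexed by the unit ball of $\mathcal A$ form a set. The direct sum over this set gives a unital homomorphism $\sigma_0:\mathcal F\to B(G)$ with $\|\sigma_0(P)\|=\|P\|_u$. Let $\mathcal O$ be the norm closure of $\sigma_0(\mathcal F)$.

**Step 3: $\mathcal A$ is a quotient of $\mathcal O$.** The homomorphism $\mathcal F\to\mathcal A$ with $t_a\mapsto a$ sends $P$ to an element $P(a)$ with $\|P(a)\|\le\|P\|_u$. This is $(V_k)$, with $k$ the number of symbols in $P$ (or $k=1$ if $P$ is constant). Hence it factors through $\sigma_0(\mathcal F)$ and extends to a contractive unital homomorphism $\Phi:\mathcal O\to\mathcal A$. If $\|a\|=1$, then $a=\Phi(\sigma_0(t_a))$ with $\|\sigma_0(t_a)\|\le1$. So $\Phi$ is onto, and $a$ has quotient norm at most $1$ in $\mathcal O/\ker\Phi$. It has quotient norm at least $1$ because $\Phi$ is contractive. By homogeneity $\Phi$ induces an isometric unital isomorphism $\mathcal O/\ker\Phi\cong\mathcal A$.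

**Step 4: conclusion.** As $\mathcal A\ne0$, $\ker\Phi\neq\mathcal O$, and Lemma 12 gives a unital isometric representation of $\mathcal O/\ker\Phi\cong\mathcal A$. (For $\mathcal A=0$ take $H=0$.)

**Step 5: no fixed $k$ suffices.** For $k\ge2$ the algebra of Theorem 2 satisfies $(V_k)$ and has no isometric representation. For $k=1$ the algebra of Theorem 1(a) does the same, since $(V_1)$ is von Neumann's inequality. $\square$
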